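\title{Small profinite groups need not be abelian-by-finite}

\begin{abstract}
A profinite group $H$ with a continuous faithful action of a profinite group $G$ by automorphisms is called small if $G$ has countably many orbits on $H^n$ for every $n$. We disprove the conjecture that every small profinite group has an abelian subgroup of finite index. For every prime $p$ we give an explicit counterexample of nilpotency class $2$. For every $c\ge2$ and every prime $p>c$ we construct a small profinite group of exponent $p$ in which every subgroup of finite index has nilpotency class $c$ and derived length $\lfloor\log_2c\rfloor+1$. Both groups are limits of towers in which each step adjoins a dual space, so that the orbit of a tuple is determined at the level where its linear relations stabilize.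
\end{abstract}

\section{Introduction}

In this paper a \emph{profinite group} is the inverse limit of a countable inverse system of finite groups; it is a compact, Hausdorff, metrizable topological group. We consider pairs $(H,G)$ of profinite groups in which $G$ acts continuously and faithfully on $H$ by automorphisms. Such a pair is a \emph{small profinite group} if, for every $n\ge0$, the diagonal action of $G$ on $H^n$ has only countably many orbits (``countable'' includes ``finite''). A group is \emph{abelian-by-finite} if it has an abelian subgroup of finite index.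

Smallness says that finite configurations in $H$ come in few shapes up to the symmetries allowed by $G$. It is a strong form of homogeneity. Orbits of the compact group $G$ are closed, so if countably many of them cover $H^n$, then by the Baire category theorem one has nonempty interior and is therefore open. For $n=2$ this gives $x,y\in H$ and an open subgroup $N$ such that all pairs in $xN\times yN$ are images of $(x,y)$ under automorphisms of $H$. Four examples show what to expect.
\begin{itemize}
\item[(a)] If $H$ is finite, every pair $(H,G)$ is small. If $(H,G)$ is small and $K$ is a finite group on which $G$ acts trivially, then $(H\times K,G)$ is small. So a structure theorem can hold at best up to finite index.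
\item[(b)] No pair $(\mathbb Z_p,G)$ is small. A continuous automorphism of $\mathbb Z_p$ is multiplication by a unit, so the pairs $(1,t)$ with $t\in\mathbb Z_p$ lie in pairwise distinct orbits.
\item[(c)] Let $K\neq1$ be finite, $H=K^{\mathbb N}$ and $G=\operatorname{Aut}(K)^{\mathbb N}$. The support $\{i:x_i\ne1\}$ of $x\in H$ is an orbit invariant with uncountably many values, so $(H,G)$ is not small.
\item[(d)] Let $H=\mathbb F_p^{\mathbb N}$ and let $G$ be the group of lower unitriangular matrices, which add to each coordinate a linear combination of the earlier ones. This pair is small (Example~\ref{ex:abelian}).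
\end{itemize}
Compare (c) and (d): to be small, $G$ must mix the coordinates. In $\mathbb F_p^{\mathbb N}$ mixing costs nothing, because every linear map is a homomorphism. In a nonabelian group it has to respect commutators. If no open subgroup of $H$ is abelian, then noncommuting pairs occur arbitrarily close to $1$, and one expects that centralizers record an independent yes-or-no answer at infinitely many levels, which would produce uncountably many orbits. Example~\ref{ex:product} shows this happening in a product of Heisenberg groups. One is led to guess the following statement, which is the conjecture posed in \cite{KW}.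

\medskip
\noindent\textbf{Conjecture.} \emph{If $(H,G)$ is a small profinite group, then $H$ is abelian-by-finite.}
\medskip

The conjecture is false.

\begin{theorem}\label{thm:two}
For every prime $p$ there is a small profinite group $(H,G)$ such that $H$ is nilpotent of class $2$, has exponent $p$ if $p$ is odd and exponent dividing $4$ if $p=2$, and has no abelian subgroup of finite index.
\end{theorem}

Class $2$ is the smallest nilpotency class that a counterexample can have, since class at most $1$ means abelian. The failure is not confined to class $2$. For a prime $p$ and $c\geq1$, let $\mathcal V_{p,c}$ be the variety of groups of exponent dividing $p$ and nilpotency class at most $c$. A group in $\mathcal V_{p,c}$ is \emph{free of rank $n$ in $\mathcal V_{p,c}$} if it has elements $x_1,\dots,x_n$ such that every map from $\{x_1,\dots,x_n\}$ to a group in $\mathcal V_{p,c}$ extends uniquely to a homomorphism.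

\begin{theorem}\label{thm:c}
Let $c\ge2$ and let $p>c$ be a prime. There is a small profinite group $(H,G)$ with $H$ of exponent $p$ and nilpotency class $c$ such that every open subgroup of $H$ contains, for every $n$, a free group of rank $n$ of the variety $\mathcal V_{p,c}$. Consequently every subgroup of finite index in $H$ has nilpotency class exactly $c$ and derived length exactly $\lfloor\log_2c\rfloor+1$.
\end{theorem}

So no bound on the nilpotency class or the derived length holds uniformly for all small profinite groups, even after passing to a subgroup of finite index. We do not address whether every small profinite group is nilpotent-by-finite.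

Section~\ref{sec:towers} isolates the counting argument common to both theorems. Section~\ref{sec:two} proves Theorem~\ref{thm:two} by linear algebra alone. Section~\ref{sec:lie} carries out the construction for graded Lie algebras, using the Poincar\'e--Birkhoff--Witt theorem and standard facts on free Lie algebras, and Section~\ref{sec:groups} passes to groups by the Lazard correspondence. Throughout, $p$ is a prime, $F=\mathbb F_p$, $X^*=\operatorname{Hom}_F(X,F)$, and $[g,h]=g^{-1}h^{-1}gh$ in a group.

\section{Towers and the counting of orbits}\label{sec:towers}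

A \emph{tower} consists of finite groups $H_k,G_k$ $(k\ge0)$, faithful actions of $G_k$ on $H_k$ by automorphisms, and surjective homomorphisms $\pi_k:H_{k+1}\to H_k$ and $\rho_k:G_{k+1}\to G_k$ with $\pi_k(gh)=\rho_k(g)\pi_k(h)$. Put $H=\varprojlim H_k$, $G=\varprojlim G_k$ and $N_j=\ker(H\to H_j)$.

\begin{lemma}\label{lem:tower}
For a tower as above:
\begin{itemize}
\item[(a)] $G$ acts continuously and faithfully on $H$ by automorphisms;
\item[(b)] every open subgroup of $H$ contains some $N_j$;
\item[(c)] if $B\le H$ has finite index, then its closure $\overline B$ is an open subgroup, and every group word that is trivial on $B$ is trivial on $\overline B$.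
\end{itemize}
\end{lemma}

\begin{proof}
(a) The action is coordinatewise. It is continuous because $G\times H\to H\to H_k$ factors through the finite discrete set $G_k\times H_k$. If $(g_k)_k$ acts trivially on $H$, then $g_k$ acts trivially on $H_k$ because $H\to H_k$ is onto, so $g_k=1$. (b) The $N_j$ form a base of neighborhoods of $1$. (c) The complement of $\overline B$ is a finite union of closed cosets, so $\overline B$ is open. For a word $w$ in $m$ letters the set $\{w=1\}\subseteq H^m$ is closed, so if it contains $B^m$, it contains $\overline B{}^m$.
\end{proof}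

To show that two tuples lie in one $G$-orbit, we construct an element of $G$ level by level: lift the element found at level $k$, then correct the error by an element of $\ker\rho_k$. The correction cannot always exist, for otherwise there would be only finitely many orbits. The next lemma asks for it only when a monotone invariant with finitely many values does not drop.

\begin{lemma}\label{lem:orbits}
Let $\rho_k:G_{k+1}\to G_k$ be surjective homomorphisms of groups, let $X_k$ be finite $G_k$-sets, and let $\pi_k:X_{k+1}\to X_k$ satisfy $\pi_k(gx)=\rho_k(g)\pi_k(x)$. Let $\Lambda$ be a finite partially ordered set and let $\tau_k:X_k\to\Lambda$ be maps such that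
\begin{itemize}
\item[(i)] $\tau_k(gx)=\tau_k(x)$ for $g\in G_k$ and $x\in X_k$;
\item[(ii)] $\tau_{k+1}(x)\le\tau_k(\pi_kx)$ for $x\in X_{k+1}$;
\item[(iii)] if $x,x'\in X_{k+1}$ have the same image $\bar x$ in $X_k$ and $\tau_{k+1}(x)=\tau_k(\bar x)=\tau_{k+1}(x')$, then $x'=\kappa x$ for some $\kappa\in\ker\rho_k$.
\end{itemize}
Then $G=\varprojlim G_k$ has countably many orbits on $X=\varprojlim X_k$.
\end{lemma}

\begin{proof}
For $k\ge0$ and $\xi\in X_k$ let $X(k,\xi)$ be the set of $x=(x_j)_j\in X$ with $x_k=\xi$ and $\tau_j(x_j)=\tau_k(\xi)$ for all $j\ge k$. There are countably many such sets. They cover $X$, because by (ii) the sequence $\tau_j(x_j)$ is weakly decreasing in the finite set $\Lambda$ and hence eventually constant. It remains to show that any $x,x'\in X(k,\xi)$ lie in one orbit.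

We construct $g_j\in G_j$ with $\rho_j(g_{j+1})=g_j$ and $g_jx_j=x'_j$. Put $g_j=1$ for $j\le k$. Given $g_j$ with $j\ge k$, choose $\hat g\in G_{j+1}$ with $\rho_j(\hat g)=g_j$. Both $\hat gx_{j+1}$ and $x'_{j+1}$ map to $x'_j$, and by (i)
\[
\tau_{j+1}(\hat gx_{j+1})=\tau_{j+1}(x_{j+1})=\tau_k(\xi)=\tau_j(x'_j)=\tau_{j+1}(x'_{j+1}).
\]
By (iii) there is $\kappa\in\ker\rho_j$ with $\kappa\hat gx_{j+1}=x'_{j+1}$. Put $g_{j+1}=\kappa\hat g$. Then $(g_j)_j\in G$ maps $x$ to $x'$.
\end{proof}

In the applications $\tau_k$ records the linear relations satisfied by a tuple at level $k$, and (iii) rests on the following fact about linear maps $a:E\to V$ and $r:E\to Y$ of vector spaces: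
\begin{equation}\label{eq:factor}
\ker(a,r)=\ker a\iff r|_{\ker a}=0\iff r=\varepsilon\circ a\ \text{ for some linear }\varepsilon:V\to Y.
\end{equation}
Here $(a,r):E\to V\oplus Y$, and $\varepsilon$ is determined on $\operatorname{im}a$ and arbitrary on a complement.

\begin{example}\label{ex:abelian}
Let $H_k=F^k$, let $\pi_k$ forget the last coordinate, and let $G_k$ be the group of lower unitriangular $k\times k$ matrices. The map $\rho_k$ deletes the last row and column. It is onto, and its kernel consists of the \emph{shears} $(x,t)\mapsto(x,t+\varepsilon(x))$ with $\varepsilon\in H_k^*$. An $n$-tuple in $H_k$ is a linear map $a:E\to H_k$ from $E=F^n$. Let $\tau_k(a)=\ker a$, with values in the subspaces of $E$ ordered by inclusion. Conditions (i) and (ii) hold because elements of $G_k$ are injective and linear and $\pi_k$ is linear. For (iii), let $(a,r)$ and $(a,r')$ be two lifts of $a$ with kernel $\ker a$. By \eqref{eq:factor}, $r'-r=\varepsilon\circ a$ for some $\varepsilon\in H_k^*$, and the shear given by $\varepsilon$ maps $(a,r)$ to $(a,r')$. So $(F^{\mathbb N},G)$ is small. For $n=1$, the orbit of $x\neq0$ is determined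 by the position and the value of its first nonzero coordinate.
\end{example}

The task is to build nonabelian towers in which shears are as plentiful as here.

\section{A counterexample of class two}\label{sec:two}

\subsection{Groups from bilinear maps}

Let $S=(P,Q,W,\mu)$ consist of finite-dimensional $F$-spaces $P,Q,W$ and a bilinear map $\mu:P\times Q\to W$. Let $H(S)=P\times Q\times W$ with
\[
(x,y,w)(x',y',w')=(x+x',\ y+y',\ w+w'+\mu(x,y')).
\]
Associativity is the identity $\mu(x,y')+\mu(x+x',y'')=\mu(x',y'')+\mu(x,y'+y'')$, and the inverse of $(x,y,w)$ is $(-x,-y,-w+\mu(x,y))$, so $H(S)$ is a group. For $P=Q=W=F$ and $\mu(x,y)=xy$ it is the Heisenberg group of unitriangular $3\times3$ matrices. The subgroup $0\times0\times W$ is central. Comparing $gh$ with $hg$, and using induction on $m$ with $\binom m2+m=\binom{m+1}2$, we get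
\begin{align}
[(x,y,w),(x',y',w')]&=(0,0,\mu(x,y')-\mu(x',y)),\label{eq:comm}\\
(x,y,w)^m&=\textstyle(mx,\ my,\ mw+\binom m2\mu(x,y)).\label{eq:power}
\end{align}
So $H(S)$ has class at most $2$. Its exponent divides $p$ for odd $p$, since then $p\mid\binom p2$, and divides $4$ for $p=2$, since $\binom42=6$ is even. Let $\operatorname{Aut}(S)$ be the group of triples $g=(g_P,g_Q,g_W)\in GL(P)\times GL(Q)\times GL(W)$ with $g_W\mu(x,y)=\mu(g_Px,g_Qy)$. It acts faithfully on $H(S)$ by automorphisms.

\begin{example}\label{ex:product}
Let $P_k=Q_k=W_k=F^k$ with $\mu_k(x,y)=(x_iy_i)_i$, so that the limit group is a product of Heisenberg groups. Let $g\in\operatorname{Aut}(S_k)$ be compatible with the projections to all lower levels. The space $x^\perp=\{y:\mu_k(x,y)=0\}$ has codimension $|\operatorname{supp}x|$, and $g_Q(x^\perp)=(g_Px)^\perp$, so $g_P$ permutes the coordinate lines $Fe_i$. It also preserves the span of $e_{i},\dots,e_k$ for each $i$, so it fixes every line $Fe_i$. Hence for any tower with $G_k\le\operatorname{Aut}(S_k)$ the support of $x$ is an invariant of the orbit of $(x,0,0)$, and the limit is not small.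
\end{example}

The cause is a shortage of shears. In this example a triple of shears $(x,s)\mapsto(x,s+u(x))$, $(y,t)\mapsto(y,t+v(y))$, $(w,r)\mapsto(w,r+\varepsilon(w))$ preserves $\mu_{k+1}$ only if $(s+u(x))(t+v(y))=st+\varepsilon\mu_k(x,y)$, and $s=0$, $y=0$, $t=1$ gives $u=0$. The new coordinates of $P$ and $Q$ are paired with each other, and this pairing detects any shear. The remedy is to pair the new part of $P$ with the \emph{old} $Q$ and the new part of $Q$ with the old $P$. The errors caused by $u$ and by $v$ are then bilinear forms on the old $P\times Q$, and they can cancel. To make all bilinear forms available, we take the new parts to be the full dual spaces.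

\subsection{The tower}

For $S=(P,Q,W,\mu)$ define $S^+=(P\oplus Q^*,\ Q\oplus P^*,\ W\oplus F,\ \mu^+)$ by
\[
\mu^+\big((x,f),(y,\varphi)\big)=\big(\mu(x,y),\ f(y)+\varphi(x)\big).
\]
The projections to $P,Q,W$ carry $\mu^+$ to $\mu$, so they induce a surjective homomorphism $H(S^+)\to H(S)$.

\begin{lemma}\label{lem:shears}
The following triples lie in $\operatorname{Aut}(S^+)$ and preserve $Q^*$, $P^*$ and $F$, the kernels of the three projections.
\begin{itemize}
\item[(a)] \emph{Lifts.} For $g\in\operatorname{Aut}(S)$, the triple $(x,f)\mapsto(g_Px,f\circ g_Q^{-1})$, $(y,\varphi)\mapsto(g_Qy,\varphi\circ g_P^{-1})$, $(w,t)\mapsto(g_Ww,t)$. It induces $g$ on $S$.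
\item[(b)] \emph{Shears.} For bilinear forms $D,D':P\times Q\to F$ and $\varepsilon\in W^*$ with $D+D'=\varepsilon\circ\mu$, the triple
\[
(x,f)\mapsto(x,f+D(x,\cdot)),\quad(y,\varphi)\mapsto(y,\varphi+D'(\cdot,y)),\quad(w,t)\mapsto(w,t+\varepsilon(w)).
\]
It induces the identity on $S$.
\end{itemize}
\end{lemma}

\begin{proof}
All these maps are linear bijections, and only the last coordinate of $\mu^+$ needs a check. In (a) it is $f(g_Q^{-1}g_Qy)+\varphi(g_P^{-1}g_Px)=f(y)+\varphi(x)$. In (b) it is $f(y)+D(x,y)+\varphi(x)+D'(x,y)=f(y)+\varphi(x)+\varepsilon(\mu(x,y))$, which is the last coordinate of the image of $\mu^+((x,f),(y,\varphi))$.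
\end{proof}

Let $S_0=(F,F,0,0)$, $S_{k+1}=S_k^+$, and write $S_k=(P_k,Q_k,W_k,\mu_k)$ and $H_k=H(S_k)$. Thus $\dim P_k=\dim Q_k=2^k$ and $\dim W_k=k$; the group $H_0$ is $F^2$, and $H_1$ has order $p^5$ with $\mu_1((x,f),(y,\varphi))=fy+\varphi x$. Let $G_0=\operatorname{Aut}(S_0)$, and let $G_{k+1}$ be the group of those elements of $\operatorname{Aut}(S_{k+1})$ that preserve the kernels of the projections to $P_k,Q_k,W_k$ and induce an element of $G_k$ on $S_k$. By Lemma~\ref{lem:shears}, $\rho_k:G_{k+1}\to G_k$ is onto and its kernel contains all shears. This is a tower. Its limit is $H=P\times Q\times W$, where $P=\varprojlim P_k$, $Q=\varprojlim Q_k$, $W=\varprojlim W_k$, and the multiplication and the formulas \eqref{eq:comm}, \eqref{eq:power} hold in $H$ with the limit map $\mu:P\times Q\to W$.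

\subsection{One element, by hand}\label{sub:one}

Fix $(x,y,w)\in H_k$ and ask which of its lifts $((x,f),(y,\varphi),(w,r))\in H_{k+1}$ are related by a shear. If $x=0$, then $D(x,\cdot)=0$ and $f$ is invariant; if $y=0$, then $\varphi$ is invariant. Suppose $x\ne0$ and $y\neq0$. Put $m=\mu_k(x,y)$ and $q=f(y)+\varphi(x)$, so that $(m,q)$ is the product at level $k+1$. A shear replaces $q$ by $q+\varepsilon(m)$ and $r$ by $r+\varepsilon(w)$. Conversely, let two lifts $(f,\varphi,r)$ and $(f',\varphi',r')$ satisfy
\[
q'-q=\varepsilon(m),\qquad r'-r=\varepsilon(w)\qquad\text{for some }\varepsilon\in W_k^*.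
\]
We need a form $D$ with $D(x,\cdot)=f'-f$ and $D(\cdot,y)=\varepsilon\mu_k(\cdot,y)-(\varphi'-\varphi)$; then $D'=\varepsilon\mu_k-D$ completes the shear. In bases containing $x$ and $y$, one row and one column of the matrix of $D$ are prescribed. They meet in the entry $D(x,y)$, where the two prescriptions agree because $q'-q=\varepsilon(m)$. So $D$ exists.

Everything now depends on the linear relations between $m$ and $w$. If $m,w$ are independent, all lifts are related by shears. If $m\ne0$ and $w=\lambda m$, then $r-\lambda q$ is the only invariant: the lifts with $r=\lambda q$ keep the relation and are all related, while for the other lifts $(m,q)$ and $(w,r)$ are independent. If $m=0$, then $q$ is invariant, and so is $r$ if also $w=0$. In each case an invariant comes from a relation ($x=0$, or $y=0$, or $\sigma m+\sigma' w=0$) and vanishes exactly when the relation survives at the next level. The three spaces of relations have dimensions at most $1,1,2$, so along the tower they drop at most four times.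

The product $m$ cannot be left out of the bookkeeping. The lifts $((1,0),(1,0),0)$ and $((1,1),(1,0),0)$ of $(1,1,0)\in H_0$ both have nonzero first and second components and zero third component, but $\mu_1$ takes the values $0$ and $1$ on them, so no element of $\operatorname{Aut}(S_1)$ maps one to the other.

\subsection{Smallness}

\begin{proposition}\label{prop:small2}
$G$ has countably many orbits on $H^n$ for every $n$.
\end{proposition}

\begin{proof}
Let $E=F^n$. An element of $X_k=H_k^n$ is a triple of linear maps $a:E\to P_k$, $b:E\to Q_k$, $d:E\to W_k$. To record the relations among the products and the third components, define the linear map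
\[
\theta:(E\otimes E)\oplus E\to W_k,\qquad\theta(s\otimes t,e)=\mu_k(as,bt)+d(e),
\]
and put $\tau_k(a,b,d)=(\ker a,\ker b,\ker\theta)$. The values lie in the finite set $\Lambda$ of triples of subspaces, ordered by inclusion in each component. We verify the conditions of Lemma~\ref{lem:orbits}. An element $g\in G_k$ replaces $a,b,\theta$ by $g_Pa$, $g_Qb$, $g_W\theta$, which gives (i). The maps $a,b,\theta$ at level $k$ are the compositions of those at level $k+1$ with the projections, which gives (ii).

For (iii), omit the index $k$. Two lifts of $(a,b,d)$ have the form $(a,f),(b,\varphi),(d,r)$ and $(a,f'),(b,\varphi'),(d,r')$ with linear maps $f,f':E\to Q^*$, $\varphi,\varphi':E\to P^*$, $r,r':E\to F$. At level $k+1$ the map $\theta$ becomes $(\theta,q)$ or $(\theta,q')$, where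
\[
q(s\otimes t,e)=f(s)(bt)+\varphi(t)(as)+r(e)
\]
and $q'$ is given by the same formula with $f',\varphi',r'$. Assume that no kernel drops, and put $P'=\operatorname{im}a$, $Q'=\operatorname{im}b$. We use \eqref{eq:factor} three times.
\begin{itemize}
\item Since $f,f'$ vanish on $\ker a$, there is a bilinear $D_0:P'\times Q\to F$ with $D_0(as,y)=(f'(s)-f(s))(y)$.
\item Since $\varphi,\varphi'$ vanish on $\ker b$, there is a bilinear $D'_0:P\times Q'\to F$ with $D'_0(x,bt)=(\varphi'(t)-\varphi(t))(x)$.
\item Since $q,q'$ vanish on $\ker\theta$, there is $\varepsilon\in W^*$ with $\varepsilon\circ\theta=q'-q$.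
\end{itemize}
Evaluating the last equation on $(0,e)$ gives $\varepsilon\circ d=r'-r$, and evaluating it on $(s\otimes t,0)$ gives
\begin{equation}\label{eq:overlap}
D_0+D_0'=\varepsilon\circ\mu\quad\text{on }P'\times Q'.
\end{equation}
We must extend $D_0$ and $D_0'$ to forms on $P\times Q$ with sum $\varepsilon\circ\mu$. Their domains overlap in $P'\times Q'$, where \eqref{eq:overlap} makes them compatible. Choose complements $P=P'\oplus P''$ and $Q=Q'\oplus Q''$, and let $D$ be the bilinear form on $P\times Q$ with
\[
D=D_0\ \text{ on }P'\times Q,\qquad D=\varepsilon\mu-D_0'\ \text{ on }P''\times Q',\qquad D=0\ \text{ on }P''\times Q''.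
\]
Put $D'=\varepsilon\mu-D$. Then $D$ extends $D_0$, and $D'$ agrees with $D'_0$ on $P'\times Q'$ by \eqref{eq:overlap} and on $P''\times Q'$ by definition. The shear given by $(D,D',\varepsilon)$ sends $f(s)$ to $f(s)+D(as,\cdot)=f'(s)$, sends $\varphi(t)$ to $\varphi(t)+D'(\cdot,bt)=\varphi'(t)$, and sends $r$ to $r+\varepsilon d=r'$.
\end{proof}

\subsection{No open subgroup is abelian}

The dual spaces that supply the shears also supply commutators: every nonzero $x\in P_k$ is paired nontrivially with some $\varphi\in P_k^*$ one level higher.

\begin{lemma}\label{lem:nonab}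
For every $j$ there are $\tilde x\in\ker(P\to P_j)$ and $\tilde y\in\ker(Q\to Q_j)$ with $\mu(\tilde x,\tilde y)\ne0$.
\end{lemma}

\begin{proof}
Let $k=j+1$. Since $Q_j\ne0$, there is $x=(0,f)\in P_k=P_j\oplus Q_j^*$ with $f\ne0$. Pick $\varphi\in P_k^*$ with $\varphi(x)=1$. Let $\tilde x\in P$ lift $(x,0)\in P_{k+1}$ and let $\tilde y\in Q$ lift $(0,\varphi)\in Q_{k+1}=Q_k\oplus P_k^*$. Both have image $0$ at level $j$, and the image of $\mu(\tilde x,\tilde y)$ in $W_{k+1}$ is $(\mu_k(x,0),\varphi(x))=(0,1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]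
By Lemma~\ref{lem:tower}(a) and Proposition~\ref{prop:small2}, $(H,G)$ is a small profinite group. By \eqref{eq:comm} and \eqref{eq:power}, $H$ has class at most $2$ and the stated exponent. Let $B\le H$ be abelian of finite index. By Lemma~\ref{lem:tower}(b),(c), $\overline B$ is abelian and contains some $N_j$. But $N_j$ contains $(\tilde x,0,0)$ and $(0,\tilde y,0)$ from Lemma~\ref{lem:nonab}, whose commutator is $(0,0,\mu(\tilde x,\tilde y))\ne1$. So no such $B$ exists; in particular $H$ is not abelian and has class exactly $2$.
\end{proof}

\begin{remark}
With the product $(x,y,w)(x',y',w')=(0,0,\mu(x,y'))$ the additive group $R=P\oplus Q\oplus W$ is a profinite ring of characteristic $p$. It is associative because $R^3=0$, and $G$ acts on it by ring automorphisms. The action on the underlying set is that on $H$, so $G$ has countably many orbits on $R^n$ for all $n$, and $R$ is small as a profinite ring. An open subring contains all elements with image $0$ at some level $j$, so by Lemma~\ref{lem:nonab} no open subring has zero multiplication.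
\end{remark}

\section{Graded Lie algebras of class $c$}\label{sec:lie}

For higher class we first build a tower of Lie algebras. In this section $c\ge2$ and the prime $p$ is arbitrary.

\subsection{Enveloping algebras and derivations}

A \emph{$c$-algebra} is a finite-dimensional graded Lie algebra $L=\bigoplus_{i=1}^cL_i$ over $F$ with $[L_i,L_j]\subseteq L_{i+j}$, where $L_i=0$ for $i>c$. Let $\mathcal U(L)$ denote the universal enveloping algebra of a Lie algebra $L$; modules over $L$ and left modules over $\mathcal U(L)$ are the same. The Poincar\'e--Birkhoff--Witt theorem (PBW) says that for an ordered basis $(z_i)$ of $L$ the ordered monomials $z_{i_1}\cdots z_{i_m}$ with $i_1\le\dots\le i_m$, $m\geq0$, form a basis of $\mathcal U(L)$. We use the following standard facts.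
\begin{itemize}
\item[(U1)] If $L$ is a $c$-algebra, then $A=\mathcal U(L)=\bigoplus_{i\ge0}A_i$ is graded, $A_0=F$, $A_1=L_1$, and each $A_i$ is finite-dimensional, because the basis elements have positive degree.
\item[(U2)] If $B\le L$ is a graded subalgebra, then $\mathcal U(B)\subseteq A$ and $A=\bigoplus_\nu e_\nu\,\mathcal U(B)$ is free as a right $\mathcal U(B)$-module on homogeneous elements $e_\nu$: order a homogeneous basis so that a complement of $B$ comes first, and let $e_\nu$ run over the ordered monomials in the complement.
\item[(U3)] $\mathcal U(L)$ has no zero divisors, because its associated graded ring for the filtration by length of monomials is a polynomial ring.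
\item[(U4)] If $\mathcal F$ is the free Lie algebra on $x_1,\dots,x_n$, then $\mathcal U(\mathcal F)$ is the free associative algebra $T=F\langle x_1,\dots,x_n\rangle$, and $\mathcal F\subseteq T$.
\end{itemize}

A \emph{derivation} of a Lie algebra $B$ into a $B$-module $M$ is a linear map $\delta:B\to M$ with $\delta[z,z']=z\delta(z')-z'\delta(z)$. For an $L$-module $M$, the space $L\oplus M$ is a Lie algebra under
\[
[(z,m),(z',m')]=([z,z'],\ zm'-z'm).
\]
Comparing second components gives two facts.
\begin{itemize}
\item[(D1)] If $a:\Psi\to L$ is a homomorphism and $f:\Psi\to M$ is linear, then $(a,f):\Psi\to L\oplus M$ is a homomorphism if and only if $f$ is a derivation, where $\Psi$ acts on $M$ through $a$.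
\item[(D2)] If $\delta:L\to M$ is a derivation, then the \emph{shear} $(z,m)\mapsto(z,m+\delta(z))$ is an automorphism of $L\oplus M$.
\end{itemize}
Derivations become module homomorphisms on the augmentation ideal $I(B)=\mathcal U(B)B$.

\begin{lemma}\label{lem:aug}
Let $\delta:B\to M$ be a derivation of a Lie algebra $B$ into a $B$-module $M$. There is a unique $\mathcal U(B)$-linear map $D:I(B)\to M$ with $D|_B=\delta$.
\end{lemma}

\begin{proof}
Uniqueness holds because $B$ generates $I(B)$ as a left module. For existence, let $B$ act on $M\oplus F$ by $u(m,t)=(um+t\delta(u),0)$. Then $u(u'(m,t))=(uu'm+tu\delta(u'),0)$, so $u(u'(m,t))-u'(u(m,t))=([u,u']m+t\delta[u,u'],0)=[u,u'](m,t)$, and $M\oplus F$ is a $B$-module. For $\alpha\in I(B)$ the second component of $\alpha(0,1)$ is $0$; define $D(\alpha)$ by $\alpha(0,1)=(D(\alpha),0)$. Then $D(u)=\delta(u)$ for $u\in B$, and $\beta\alpha(0,1)=\beta(D(\alpha),0)$ gives $D(\beta\alpha)=\beta D(\alpha)$.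
\end{proof}

\subsection{The dual module and extension of derivations}

Suppose a step of the tower is $L\mapsto L\oplus M$. By (D1), two lifts of a homomorphism $a:\Psi\to L$ with unchanged kernel differ by a derivation defined on the subalgebra $\operatorname{im}a$, and by (D2) they are related by a shear as soon as that derivation extends to $L$. So we need a module $M$ into which derivations extend from all graded subalgebras. Linear functionals always extend, so we look for a module whose derivations are described by functionals. The dual of the enveloping algebra, cut off at degree $c$, has this property.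

For a $c$-algebra $L$ with $A=\mathcal U(L)$ put $M(L)=\bigoplus_{i=1}^cM_i$ with $M_i=(A_{c-i})^*$, and
\[
(\beta m)(\alpha)=m(\alpha\beta)\qquad(\beta\in A_j,\ m\in M_i,\ \alpha\in A_{c-i-j}),
\]
with $\beta m=0$ if $i+j>c$. Since $(\beta(\beta'm))(\alpha)=(\beta'm)(\alpha\beta)=m(\alpha\beta\beta')$, this is a graded left $A$-module. It is finite-dimensional by (U1), so $L^+=L\oplus M(L)$ is again a $c$-algebra. From now on derivations between graded objects are assumed to preserve degrees. Every $\lambda\in(A_c)^*$ defines a derivation
\[
\delta_\lambda:L\to M(L),\qquad\delta_\lambda(z)(\alpha)=\lambda(\alpha z)\qquad(z\in L_i,\ \alpha\in A_{c-i}).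
\]
Indeed, for $z\in L_i$, $z'\in L_j$ and $\alpha\in A_{c-i-j}$,
\[
(z\delta_\lambda(z')-z'\delta_\lambda(z))(\alpha)=\lambda(\alpha zz')-\lambda(\alpha z'z)=\delta_\lambda([z,z'])(\alpha),
\]
and both sides of the derivation rule vanish if $i+j>c$.

\begin{example}\label{ex:c2}
Let $c=2$. Then $M_1=L_1^*$ and $M_2=F$, and for $z,z'\in L_1$, $m,m'\in L_1^*$ the new coordinate of $[(z,m),(z',m')]$ is $m'(z)-m(z')$. Given $S=(P,Q,W,\mu)$, take $L_1=P\oplus Q$, $L_2=W$ and the bracket $\mu(x,y')-\mu(x',y)$ from \eqref{eq:comm}. Write $m(x+y)=\varphi(x)-f(y)$. The new coordinate becomes $f(y')+\varphi'(x)-f'(y)-\varphi(x')$, which is the new coordinate of the commutator in $H(S^+)$. So $L\mapsto L^+$ generalizes $S\mapsto S^+$. The splitting into $P$ and $Q$ in Section~\ref{sec:two} serves to write down a group law without dividing by $2$.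
\end{example}

\begin{lemma}\label{lem:extend}
Let $B$ be a graded subalgebra of a $c$-algebra $L$. Every derivation $\delta_0:B\to M(L)$ extends to a derivation $L\to M(L)$.
\end{lemma}

\begin{proof}
We look for $\lambda\in(A_c)^*$ with $\delta_\lambda|_B=\delta_0$, that is, $\lambda(\xi u)=\delta_0(u)(\xi)$ for homogeneous $u\in B$, $\xi\in A$ of total degree $c$. The difficulty is that the products $\xi u$ satisfy linear relations in $A$, so this prescription might be inconsistent. By (U2), all relations come from $\mathcal U(B)$, where Lemma~\ref{lem:aug} controls them.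

Let $D_0:I(B)\to M(L)$ extend $\delta_0$ as in Lemma~\ref{lem:aug}. It preserves degrees, since $D_0(\beta u)=\beta\delta_0(u)$. By (U2), $AI(B)=\bigoplus_\nu e_\nu I(B)$. Define $\lambda$ on the component of degree $c$ of $AI(B)$ by
\[
\lambda\Big(\sum_\nu e_\nu\alpha_\nu\Big)=\sum_\nu D_0(\alpha_\nu)(e_\nu).
\]
Here $\alpha_\nu\in I(B)$ has degree $c-\deg e_\nu$, so $D_0(\alpha_\nu)\in(A_{\deg e_\nu})^*$ and the right side makes sense. Let $\xi\in A$ and $\alpha\in I(B)$ be homogeneous of total degree $c$, and write $\xi=\sum_\nu e_\nu\beta_\nu$ with homogeneous $\beta_\nu\in\mathcal U(B)$. Then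
\[
\lambda(\xi\alpha)=\sum_\nu D_0(\beta_\nu\alpha)(e_\nu)=\sum_\nu(\beta_\nu D_0(\alpha))(e_\nu)=\sum_\nu D_0(\alpha)(e_\nu\beta_\nu)=D_0(\alpha)(\xi).
\]
For $\alpha=u\in B$ this is the required identity. Extend $\lambda$ to a linear functional on $A_c$; then $\delta_\lambda$ extends $\delta_0$.
\end{proof}

\subsection{The tower and its orbits}

Let $L^0=F$, placed in degree $1$, let $L^{k+1}=(L^k)^+$, and let $\mathfrak L=\varprojlim L^k$. Let $G_0$ be the group of graded automorphisms of $L^0$, and let $G_{k+1}$ be the group of graded automorphisms of $L^{k+1}$ that preserve $M(L^k)$ and induce an element of $G_k$ on $L^k$. Put $G=\varprojlim G_k$. By (D2), $\ker(G_{k+1}\to G_k)$ contains the shears given by derivations $L^k\to M(L^k)$. The map $G_{k+1}\to G_k$ is onto. Indeed, a graded automorphism $g$ of $L^k$ extends to a graded automorphism of $A=\mathcal U(L^k)$ and acts on $M(L^k)$ by $(gm)(\alpha)=m(g^{-1}\alpha)$. Then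
\[
((gz)(gm))(\alpha)=(gm)(\alpha\cdot gz)=m((g^{-1}\alpha)z)=(zm)(g^{-1}\alpha)=(g(zm))(\alpha),
\]
so $(z,m)\mapsto(gz,gm)$ is a graded automorphism of $L^{k+1}$ inducing $g$.

\begin{proposition}\label{prop:smallc}
$G$ has countably many orbits on $\mathfrak L^n$ for every $n$.
\end{proposition}

\begin{proof}
The relations to be recorded are now the linear relations among all brackets in the homogeneous components of the tuple. Let $\Psi$ be the free Lie algebra on generators $t_{i,e}$ $(1\le i\le n$, $1\le e\le c)$, graded by $\deg t_{i,e}=e$, modulo the ideal of elements of degree greater than $c$. It is a $c$-algebra, hence a finite set. (For $c=2$ and $E=F^n$ its components are $E$ and $\Lambda^2E\oplus E$; compare the domain of $\theta$ in Proposition~\ref{prop:small2}.) For any $c$-algebra $L$, a tuple $(z_1,\dots,z_n)\in L^n$ corresponds to the graded homomorphism $a:\Psi\to L$ that sends $t_{i,e}$ to the component of degree $e$ of $z_i$. This is a bijection between $L^n$ and the graded homomorphisms $\Psi\to L$, and it commutes with graded homomorphisms of $c$-algebras.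

Apply Lemma~\ref{lem:orbits} with $X_k=(L^k)^n$ and $\tau_k(a)=\ker a$, in the finite set of subspaces of $\Psi$. Conditions (i) and (ii) hold because $g\in G_k$ replaces $a$ by $g\circ a$ and the projection replaces $a$ by its composition with $L^{k+1}\to L^k$. For (iii), let $(a,f)$ and $(a,f')$ be lifts of $a:\Psi\to L^k$ with kernel $\ker a$. By (D1), $f$ and $f'$ are derivations, and by \eqref{eq:factor}, $f'-f=\delta_0\circ a$ for a degree-preserving linear map $\delta_0$ on the graded subalgebra $\operatorname{im}a$. It is a derivation:
\[
\delta_0[au,av]=(f'-f)[u,v]=a(u)\delta_0(av)-a(v)\delta_0(au).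
\]
Extend $\delta_0$ to $\delta:L^k\to M(L^k)$ by Lemma~\ref{lem:extend}. The shear given by $\delta$ maps $(a,f)$ to $(a,f+\delta a)=(a,f')$.
\end{proof}

\subsection{Free subalgebras at every depth}

The module $M=0$ also has the extension property, so we must show that $M(L)$ is large. Let $\mathcal F=\bigoplus_{e\ge1}\mathcal F_e$ be the free Lie algebra on $x_1,\dots,x_n$ of degree $1$, and let $\Phi(n)=\mathcal F/\bigoplus_{e>c}\mathcal F_e$. We show that any relation of a homomorphism $\Phi(n)\to L$ can be destroyed in $L^+$. The smallest case is $c=n=2$ with $a(x_1),a(x_2)\in L_1$ independent but commuting: choose $m\in L_1^*$ with $m(a(x_2))=-1$; then $[(a(x_1),m),(a(x_2),0)]=(0,1)$ by Example~\ref{ex:c2}.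

\begin{lemma}\label{lem:drop}
Let $L$ be a $c$-algebra with $L_1\ne0$, and let $a:\Phi(n)\to L$ be a graded homomorphism with kernel $K\ne0$. Then $a$ has a lift $(a,f):\Phi(n)\to L^+$, a graded homomorphism, whose kernel is properly contained in $K$.
\end{lemma}

\begin{proof}
Let $d$ be minimal with $K_d\ne0$ and let $0\neq z\in K_d$. Since $d\le c$, we may regard $z$ as an element of $\mathcal F_d\subseteq T_d$, with $T$ as in (U4). Write $z=\sum_i\zeta_ix_i$ with $\zeta_i\in T_{d-1}$; after renumbering, $\zeta_1\ne0$. Let $A=\mathcal U(L)$ and let $\tilde a:T\to A$ be the algebra homomorphism induced by $\mathcal F\to\Phi(n)\to L$.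

The minimality of $d$ makes $\tilde a$ injective on $T_{d-1}$. By PBW, $T_{d-1}$ has a basis of ordered monomials in a homogeneous basis of $\bigoplus_{e<d}\mathcal F_e$. The map $a$ is injective on this space, so the basis goes to a linearly independent family in $L$, which is part of an ordered basis of $L$. Hence these monomials go to distinct members of a PBW basis of $A$. In particular $\tilde a(\zeta_1)\ne0$.

The images of the $x_i$ have degree $1$, so their new components lie in $M_1=(A_{c-1})^*$, while $\tilde a(\zeta_1)$ has degree $d-1\le c-1$. To reach degree $c-1$, pick $0\ne y\in L_1$. By (U3), $y^{c-d}\tilde a(\zeta_1)\ne0$ in $A_{c-1}$, so there is $m\in M_1$ with $m(y^{c-d}\tilde a(\zeta_1))=1$. Consider the homomorphism $\mathcal F\to L^+$ with $x_1\mapsto(a(x_1),m)$ and $x_i\mapsto(a(x_i),0)$ for $i>1$. It is graded, so it kills degrees above $c$ and factors through $\Phi(n)$; its first component agrees with $a$ on the generators, so it has the form $(a,f)$, and $f$ is a derivation by (D1). By Lemma~\ref{lem:aug} for $\mathcal F$, with $T$ acting on $M(L)$ through $\tilde a$, we have $f(z)=\sum_i\zeta_if(x_i)=\tilde a(\zeta_1)m$.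 Therefore $f(z)(y^{c-d})=m(y^{c-d}\tilde a(\zeta_1))=1$, and $z\in K$ is not in the kernel of $(a,f)$.
\end{proof}

\begin{proposition}\label{prop:free}
For all $j$ and $n$ there is an injective graded homomorphism from $\Phi(n)$ into $\ker(\mathfrak L\to L^j)$.
\end{proposition}

\begin{proof}
We construct compatible graded homomorphisms $a_k:\Phi(n)\to L^k$, with $a_k=0$ for $k\le j$. Given $a_k$ with $k\ge j$, take for $a_{k+1}$ the lift from Lemma~\ref{lem:drop} if $\ker a_k\ne0$, which applies because $L^k_1\supseteq L^0_1\ne0$, and take $(a_k,0)$ otherwise. Since $\Phi(n)$ is finite-dimensional, $a_k$ is injective for large $k$. The limit of the $a_k$ is the required map.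
\end{proof}

\section{From Lie algebras to groups}\label{sec:groups}

Let $p>c$; this hypothesis is used only from here on. A Lie algebra has \emph{class at most $c$} if all brackets of $c+1$ elements vanish; $c$-algebras do. We recall the Lazard correspondence \cite{Lazard}; see \cite[Ch.~10]{Khukhro}. The terms of weight at most $c$ of the Baker--Campbell--Hausdorff series are Lie polynomials whose coefficients have denominators prime to $p$, so the truncated series
\[
x*y=x+y+\tfrac12[x,y]+(\text{brackets of weight }3,\dots,c\text{ in }x,y)
\]
makes sense in every Lie $F$-algebra $L$ of class at most $c$. It turns $L$ into a group $\exp L\in\mathcal V_{p,c}$ on the same set, with identity $0$ and $x^{-1}=-x$. The assignment $L\mapsto\exp L$ is an isomorphism from the category of Lie $F$-algebras of class at most $c$ onto the category $\mathcal V_{p,c}$, identical on underlying sets and maps. Writing $[x,y]_*$ for the commutator in $\exp L$, we have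
\begin{equation}\label{eq:lazcomm}
[x,y]_*=[x,y]+(\text{brackets of weight}\ge3\text{, each involving both }x\text{ and }y).
\end{equation}
Indeed, $[x,y]_*=(-(y*x))*(x*y)$; modulo weight $3$ this is $-(y*x)+(x*y)+\tfrac12[-(x+y),x+y]=[x,y]$, and a bracket of weight at least $2$ in a single letter is $0$.

Define group words by $\lambda_1=g_1$, $\lambda_{i+1}=[\lambda_i,g_{i+1}]$, and by $\beta_0(g_1)=g_1$,
\[
\beta_{s+1}(g_1,\dots,g_{2^{s+1}})=[\beta_s(g_1,\dots,g_{2^s}),\ \beta_s(g_{2^s+1},\dots,g_{2^{s+1}})].
\]
The values of $\lambda_i$ in a group $B$ lie in the term $\gamma_i(B)$ of the lower central series, and the values of $\beta_s$ lie in the term $B^{(s)}$ of the derived series. So if $\lambda_c$ is nontrivial on $B$, then $B$ is not nilpotent of class less than $c$, and if $\beta_s$ is nontrivial on $B$, then $B^{(s)}\neq1$.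

\begin{lemma}\label{lem:words}
The word $\lambda_c$, and the words $\beta_s$ with $2^s\le c$, are nontrivial on $\exp\Phi(c)$.
\end{lemma}

\begin{proof}
Let $X,Y$ be nonzero elements of the free Lie algebra $\mathcal F\subseteq T$ on $x_1,\dots,x_c$ that are multilinear in disjoint sets of generators. The products $XY$ and $YX$ are nonzero by (U3). The words occurring in $XY$ begin with a letter of $X$ and those in $YX$ with a letter of $Y$, so $[X,Y]=XY-YX\ne0$. By induction, the Lie brackets obtained from $\lambda_c(x_1,\dots,x_c)$ and $\beta_s(x_1,\dots,x_{2^s})$ by reading commutators as brackets are nonzero. They have degrees $c$ and $2^s\le c$, so they remain nonzero in $\Phi(c)$.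

Let $u,v\in\Phi(c)$ have no components below degrees $e,e'$, and let $u_e,v_{e'}$ be their components in these degrees. A bracket of weight at least $3$ involving both $u$ and $v$ has no components in degrees up to $e+e'$, so by \eqref{eq:lazcomm} $[u,v]_*$ equals $[u_e,v_{e'}]$ modulo degrees above $e+e'$. By induction, the values $\lambda_c(x_1,\dots,x_c)$ and $\beta_s(x_1,\dots,x_{2^s})$ in $\exp\Phi(c)$ have the nonzero brackets above as lowest components.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:c}]
Let $H_k=\exp L^k$. Homomorphisms of Lie algebras respect $*$, so the groups $H_k,G_k$ form a tower, and $H=\varprojlim H_k$ is $\exp\mathfrak L$. The action of $G$ on the set $H$ is its action on $\mathfrak L$, so $(H,G)$ is a small profinite group by Lemma~\ref{lem:tower}(a) and Proposition~\ref{prop:smallc}. Also $1\ne H\in\mathcal V_{p,c}$, so $H$ has exponent $p$ and class at most $c$.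

An open subgroup of $H$ contains some $N_j$ by Lemma~\ref{lem:tower}(b), and $N_j=\ker(\mathfrak L\to L^j)$ as a set. By Proposition~\ref{prop:free}, $N_j$ contains a copy of $\exp\Phi(n)$ for every $n$. A homomorphism from $\mathcal F$ to a Lie algebra of class at most $c$ kills $\bigoplus_{e>c}\mathcal F_e$, so $\Phi(n)$, with its grading forgotten, is the free object on $x_1,\dots,x_n$ among Lie $F$-algebras of class at most $c$. The Lazard correspondence preserves underlying sets and maps, so $\exp\Phi(n)$ is free of rank $n$ in $\mathcal V_{p,c}$.

Let $B\le H$ have finite index, and let $s=\lfloor\log_2c\rfloor$, so that $2^s\le c<2^{s+1}$. By Lemma~\ref{lem:tower}(c), $\overline B$ is open, so it contains a copy of $\exp\Phi(c)$. By Lemma~\ref{lem:words}, $\lambda_c$ and $\beta_s$ are nontrivial on $\overline B$, and by Lemma~\ref{lem:tower}(c) they are nontrivial on $B$. So $B$ has class at least $c$ and derived length at least $s+1$. Conversely $\gamma_{c+1}(B)\le\gamma_{c+1}(H)=1$. From $[\gamma_i,\gamma_j]\le\gamma_{i+j}$ we get $B^{(t)}\le\gamma_{2^t}(B)$ by induction on $t$, so $B^{(s+1)}\le\gamma_{2^{s+1}}(B)\le\gamma_{c+1}(B)=1$.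 Thus $B$ has class exactly $c$ and derived length exactly $s+1$. The case $B=H$ shows that $H$ has class $c$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Khukhro}
E.~Khukhro, \emph{$p$-Automorphisms of Finite $p$-Groups}.

\bibitem{KW}
Krzysztof Krupinski and Frank Olaf Wagner, \emph{Small, $nm$-stable compact $G$-groups}, arXiv:1006.5139 (2010).

\bibitem{Lazard}
M.~Lazard, Ann. Sci. ENS \textbf{71} (1954).

\end{thebibliography}
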